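# Power moments separate groups with the same isoperimetric profile

## 1. Profiles, moments and wreath products

All functions are real valued, $\|\cdot\|$ is the $\ell^2$ norm and $\log$ is the natural logarithm. We write $f_y(x):=f(xy)$ for right translates.

**Definition (amenability).** A group with finite generating set $S$ is amenable if for every $\varepsilon>0$ there is a finite nonempty set $U$ with $|Us\,\triangle\,U|\le\varepsilon|U|$ for all $s\in S$. By Reiter's condition it is equivalent that there are probability densities $\varphi_n$ on the group with $\|(\varphi_n)_s-\varphi_n\|_1\to0$ for all $s\in S$. For example, $\mathbb Z$ is amenable: take $U=\{0,\dots,n-1\}$ with $n$ large.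

Let $G$ be an infinite, finitely generated amenable group. Fix a finite symmetric generating set $S^*$ containing the identity $e$; let $|\cdot|$ be the word length, $B(r)=\{x:|x|\le r\}$, and let $\mathbf u$ be the uniform probability measure on $S^*$.

**Definition (Dirichlet form and profile).** For a symmetric probability measure $\mu$ on $G$,
$$\mathcal E_\mu(f)=\mathcal E_\mu(f,f)=\tfrac12\sum_{x,y\in G}|f(xy)-f(x)|^2\mu(y)=\tfrac12\sum_y\mu(y)\|f_y-f\|^2. \tag{1}$$
For a finite nonempty $U\subset G$ let $\lambda_\mu(U)=\inf\{\mathcal E_\mu(f)/\|f\|^2:\ \mathrm{supp}f\subset U,\ f\ne0\}$. The $L^2$-isoperimetric profile is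
$$\Lambda_\mu(v)=\inf\{\lambda_\mu(U):1\le|U|\le v\}\quad(v\ge1),\qquad \Lambda_G:=\Lambda_{\mathbf u}.$$
We use $\mathcal E_\mu,\lambda_\mu,\Lambda_\mu$ on finite and on countable groups as well.

Three observations will be used constantly. First, $x\mapsto|x|$ and $x\mapsto(x-\beta)_+$ are $1$-Lipschitz, so replacing $f$ by $|f|$ or by $(f-\beta)_+$ does not increase any Dirichlet form; in particular we may always take test functions $f\ge0$. Second, right translations are isometries of $\ell^2$ and $f_{yz}=(f_z)_y$, so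
$$\|f_y-f\|\le\sum_{r=1}^l\|f_{s_r}-f\|\qquad\text{if }y=s_1\cdots s_l. \tag{2}$$
Third,
$$\|f_y-f\|^2=2\|f\|^2-2\langle f_y,f\rangle\le2\|f\|^2\qquad\text{if }f\ge0. \tag{3}$$

$\Lambda_G$ is non-increasing, and it is positive because $G$ is infinite. Indeed, let $\mathrm{supp}f\subset U$ and let $|f|$ be maximal at $x$. A geodesic of length $|U|$ starting at $x$ has $|U|+1$ distinct vertices, so it leaves $U$ after at most $|U|$ steps. By Cauchy–Schwarz the squared increments of $f$ along it up to that moment add up to at least $f(x)^2/|U|$. Each edge is counted in both directions in (1), so $\mathcal E_{\mathbf u}(f)\ge\frac{1}{|S^*|}\cdot\frac{f(x)^2}{|U|}\ge\frac{\|f\|^2}{|S^*||U|^2}$. Hence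
$$\Lambda_G(v)\ge\frac1{|S^*|\,v^2}. \tag{4}$$

For an upper bound on $\mathbb Z$ we use tents, which will return in every construction.

**(F4) Tents.** For $n\ge1$ let $\chi_n(j)=\min(j+1,n-j)$ for $0\le j<n$ and $\chi_n(j)=0$ otherwise. Then $\|\chi_n\|^2\ge n^3/12$ and
$$\|\chi_n(\cdot+d)-\chi_n\|^2\le\frac{24d^2}{n^2}\|\chi_n\|^2\quad(d\in\mathbb Z).$$
For integers $0\le l\le n$, the part of $\chi_n$ on $\{j<l\}\cup\{j\ge n-l\}$ has squared norm at most $24(l/n)^2\|\chi_n\|^2$.

*Proof.* If $n=2k$, then $\|\chi_n\|^2=\frac13k(k+1)(2k+1)\ge\frac23k^3=\frac{n^3}{12}$. If $n=2k+1$, then $\|\chi_n\|^2=\frac13k(k+1)(2k+1)+(k+1)^2=\frac13(k+1)(2k^2+4k+3)$; here $k+1\ge\frac n2$ and $2k^2+4k+3=\frac12(2k+2)^2+1\ge\frac{n^2}2$, so again $\|\chi_n\|^2\ge\frac{n^3}{12}$. The increment $\chi_n(j+1)-\chi_n(j)$ is at most $1$ in absolute value and vanishes unless $-1\le j\le n-1$, so $\|\chi_n(\cdot+1)-\chi_n\|^2\le n+1\le2n\le\frac{24}{n^2}\|\chi_n\|^2$. For general $d$ add $|d|$ increments, as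 in (2). In the boundary part there are at most $2l$ points, each with value at most $l$, so its squared norm is at most $2l^3\le2l^2n\le24(l/n)^2\|\chi_n\|^2$. $\square$

**Example 1.** For $\mathbb Z$ with $S^*=\{0,\pm1\}$ we get $\mathcal E_{\mathbf u}(\chi_n)\le\frac16\cdot2\cdot\frac{24}{n^2}\|\chi_n\|^2=\frac8{n^2}\|\chi_n\|^2$. Taking $n=\lfloor v\rfloor\ge v/2$ and using (4), $\frac1{3v^2}\le\Lambda_{\mathbb Z}(v)\le\frac{32}{v^2}$.

**Definition (comparison).** For positive monotone $f,g$, both non-increasing or both non-decreasing, $f\simeq g$ means that there are $c_1,\dots,c_4\in(0,\infty)$ with $c_1f(c_2t)\le g(t)\le c_3f(c_4t)$ for all large $t$. We write $f\asymp g$ if $f/g$ is bounded above and below by positive constants for all large $t$. For example, $e^{-t}\simeq e^{-2t}$ but $e^{-t}\not\asymp e^{-2t}$; and $t^{-2}\not\simeq t^{-1}$.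

Up to $\simeq$, $\Lambda_G$ does not depend on the finite symmetric generating set.

**Definition (weak moment and extremal profile).** For a non-decreasing $\rho:[0,\infty)\to[1,\infty)$ put
$$W(\rho,\mu)=\sup_{s\ge0}\{\rho(s)\,\mu(\{x:|x|>s\})\}.$$
For fixed $K\ge1$ the extremal profile is
$$\widetilde{\boldsymbol\Lambda}_{G,\rho}(v)=\sup\{\Lambda_\mu(v):\mu\text{ a symmetric probability measure on }G,\ W(\rho,\mu)\le K\}.$$

So one looks for the measure with the largest profile among those allowed to make long jumps within a budget. We only use $\rho_\alpha(s)=(1+s)^\alpha$ with $\alpha>0$. Since $\rho_\alpha(cs)\asymp\rho_\alpha(s)$ for each $c>0$, $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}$ is, up to $\simeq$, independent of $K\ge1$ and of the generating set: it is an invariant of the group.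

**Example 2 (a measure within the budget).** Let $\nu$ be a symmetric probability measure carried by $B(r)$, let $q=(1+r)^{-\alpha}$ and $\mu=(1-q)\delta_e+q\nu$. Then
$$W(\rho_\alpha,\mu)\le1,\qquad \mathcal E_\mu=q\,\mathcal E_\nu=(1+r)^{-\alpha}\mathcal E_\nu. \tag{5}$$
Indeed $\mu(|x|>s)\le q\le(1+s)^{-\alpha}$ for $s<r$, and $\mu(|x|>s)=0$ for $s\ge r$. In words: jumps of length $r$ may be used with probability $(1+r)^{-\alpha}$.

**Definition (wreath product).** For groups $D,Q$, the group $D\wr Q$ consists of pairs $(h,q)$ with $q\in Q$ and $h:Q\to D$ finitely supported, with $(h,q)(h',q')=(h\cdot{}^qh',\,qq')$, where ${}^qh'(x)=h'(q^{-1}x)$. We call $h$ the lamps and $q$ the cursor. An element $d\in D$ *placed at site $x_0$* is $(h',1)$ with $h'(x_0)=d$ and $h'$ trivial elsewhere. Right multiplication of $(h,q)$ by it multiplies $h(qx_0)$ on the right by $d$. When $Q=\mathbb Z$, it acts on the lamp at $j+x_0$ if the cursor is $j$, and $^jh'(x)=h'(x-j)$.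

**Example 3.** In the lamplighter group $\mathbb Z_2\wr\mathbb Z$, generated by the shifts $\pm1$ and by the switch placed at site $0$, let $f(h,j)=\chi_n(j)1_{\mathrm{supp}\,h\subset[0,n)}$. Its support has $n2^n$ elements. It is invariant under the switch, because with the cursor in $[0,n)$ the condition on $h$ is not affected, and for other cursors $f$ vanishes. By (F4) the shifts displace it by at most $\sqrt{24}\,\|f\|/n$. So $\Lambda(n2^n)\le C/n^2$, that is, $\Lambda(v)\le C(\log v)^{-2}$ for large $v$.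

## 2. Does $\Lambda_G$ determine $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}$?

For very slow weights a known result says yes. If $\rho=\ell$ is non-decreasing, slowly varying and satisfies $\ell(t^a)\asymp\ell(t)$ for every $a>0$, for instance $\rho(t)=[1+\log(1+t)]^\epsilon$ with $\epsilon>0$, then on every infinite finitely generated amenable group $\widetilde{\boldsymbol\Lambda}_{G,\rho}(v)\simeq1/\rho(1/\Lambda_G(v))$. Such a weight does not distinguish the length scale $1/\Lambda_G$ from the scale $\Lambda_G^{-1/2}$. A power weight does. The following is posed as an open question in Laurent Saloff-Coste and Tianyi Zheng, "Random walks and isoperimetric profiles under moment conditions", arXiv:1501.05929 (2015):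

*For fixed $\alpha\in(0,2)$, must any two infinite finitely generated amenable groups $G,H$ with $\Lambda_G\simeq\Lambda_H$ satisfy $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}\simeq\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}$?*

The answer is no for every $\alpha\in(0,2)$, with one pair of groups.

**Theorem A.** There are infinite finitely generated amenable groups $G,H$ with $\Lambda_G\asymp\Lambda_H$ such that for every $\alpha\in(0,2)$, $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}\not\simeq\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}$. Moreover there is a sequence $v_i\to\infty$, not depending on $\alpha$, with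
$$\frac{\log\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}(v_i)}{\log\Lambda_G(v_i)}\to\min(1,\alpha),\qquad \frac{\log\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}(v_i)}{\log\Lambda_H(v_i)}\to\frac\alpha2.$$

**Theorem B.** For every infinite finitely generated amenable group $\Gamma$ and $\alpha\in(0,2)$ there are $c,C>0$ with
$$c\,\Lambda_\Gamma(16v)^{\min(1,\alpha)}\le\widetilde{\boldsymbol\Lambda}_{\Gamma,\rho_\alpha}(v)\le C\,\Lambda_\Gamma(v)^{\alpha/2}\qquad(v\ge1).$$

Together they say that both exponents in Theorem B are optimal, even for two groups with $\Lambda_G\asymp\Lambda_H$ and along the same volumes. The non-equivalence in Theorem A does not use Theorem B; only the limits of the exponents do.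

## 3. Quadratic displacement: the exponent $\alpha/2$ on the line and on the lamplighter

**(F6) Integrating against a weak moment.** If $\psi:[0,\infty)\to[0,\infty)$ is non-decreasing and Lipschitz with $\psi(0)=0$, and $W(\rho_\alpha,\mu)\le K$, then
$$\sum_y\mu(y)\psi(|y|)=\int_0^\infty\psi'(s)\mu(|y|>s)\,ds\le K\int_0^\infty\psi'(s)(1+s)^{-\alpha}ds.$$
In particular, for $\alpha\in(0,2)$, real $r>0$ and $N\ge1$,
$$\sum_y\mu(y)\min\big(1,(|y|/r)^2\big)\le K\int_0^r\frac{2s}{r^2}s^{-\alpha}ds=\frac{2K}{2-\alpha}r^{-\alpha}, \tag{6}$$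
$$\sum_y\mu(y)\min(1,|y|/N)\le\frac KN\int_0^N(1+s)^{-\alpha}ds\le C_{\alpha,K}\,\tau_\alpha(N),\qquad\tau_\alpha(N):=N^{-\min(1,\alpha)}(1+\log N). \tag{7}$$
For the last inequality: the integral is at most $\frac{(1+N)^{1-\alpha}}{1-\alpha}$ if $\alpha<1$, equals $\log(1+N)\le1+\log N$ if $\alpha=1$, and is at most $\frac1{\alpha-1}$ if $\alpha>1$.

**Proof of the upper bound in Theorem B.** The purpose is to turn one good test function for $\mathbf u$ into a test function for all admissible $\mu$. Write $\Lambda=\Lambda_\Gamma(v)$ and choose $f\ge0$ with $\|f\|=1$, $|\mathrm{supp}f|\le v$ and $\mathcal E_{\mathbf u}(f)\le2\Lambda$. Since $\mathcal E_{\mathbf u}(f)=\frac1{2|S^*|}\sum_s\|f_s-f\|^2$, we have $\|f_s-f\|^2\le4|S^*|\Lambda$ for all $s\in S^*$. By (2) and (3),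
$$\|f_y-f\|^2\le4\min(1,|S^*|\Lambda\,|y|^2). \tag{8}$$
Apply (6) with $r=(|S^*|\Lambda)^{-1/2}$: if $W(\rho_\alpha,\mu)\le K$ then $\Lambda_\mu(v)\le\mathcal E_\mu(f)\le\frac{4K}{2-\alpha}r^{-\alpha}=C\Lambda^{\alpha/2}$. $\square$

**The simplest groups attain this bound.** Suppose $|B(r)|\ge2v$ and let $\nu$ be uniform on $B(r)$. If $\|f\|=1$ and $|\mathrm{supp}f|\le v$, then $\mathcal E_\nu(f)=1-\frac1{|B(r)|}\sum_{y\in B(r)}\langle f_y,f\rangle\ge1-\frac{(\sum|f|)^2}{|B(r)|}\ge1-\frac v{|B(r)|}\ge\frac12$, and so by (5)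
$$\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}(v)\ge\tfrac12(1+r)^{-\alpha}\qquad\text{whenever }|B(r)|\ge2v. \tag{9}$$

On $\mathbb Z$ take $r=\lceil v\rceil$: then $\widetilde{\boldsymbol\Lambda}_{\mathbb Z,\rho_\alpha}(v)\ge cv^{-\alpha}$. The upper bound of Theorem B and Example 1 give at most $Cv^{-\alpha}$. So $\widetilde{\boldsymbol\Lambda}_{\mathbb Z,\rho_\alpha}\asymp\Lambda_{\mathbb Z}^{\alpha/2}$.

On $\mathbb Z_2\wr\mathbb Z$, all $2^n$ lamp configurations on $[0,n)$ with cursor $0$ have length at most $3n$ (walk to $n-1$, switching on the way, and return). So $|B(3n)|\ge2^n$, and (9) gives $\widetilde{\boldsymbol\Lambda}_{\rho_\alpha}(v)\ge c(\log v)^{-\alpha}$ for large $v$. With Example 3,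
$$c(\log v)^{-\alpha}\le\widetilde{\boldsymbol\Lambda}_{\rho_\alpha}(v)\le C\Lambda(v)^{\alpha/2}\le C'(\log v)^{-\alpha}.$$
All these quantities are comparable, so again $\widetilde{\boldsymbol\Lambda}_{\rho_\alpha}\asymp\Lambda^{\alpha/2}$, and as a by-product $\Lambda(v)\asymp(\log v)^{-2}$.

## 4. The lower bound $\min(1,\alpha)$ and the loss in convolution powers

After these examples a sensible person tries to prove $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}\simeq\Lambda_G^{\alpha/2}$ for all $G$, which would answer the question with yes. By (5) it would be enough to find, for each $v$, a measure $\nu$ carried by a ball of radius about $\Lambda_G(v)^{-1/2}$ such that $\mathcal E_\nu(f)\ge c\|f\|^2$ whenever $|\mathrm{supp}f|\le v$. The natural candidates, in terms of $\mathbf u$ alone, are its convolution powers. Here is what they give.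

**Proof of the lower bound in Theorem B, exponent $1$.** Use (5) with $r=1$ and $\nu=\mathbf u$: $\Lambda_\mu(v)=2^{-\alpha}\Lambda_\Gamma(v)\ge2^{-\alpha}\Lambda_\Gamma(16v)$, with $W(\rho_\alpha,\mu)\le1\le K$.

**Proof of the lower bound in Theorem B, exponent $\alpha$.**

**Step 1: the measure.** We mix convolution powers at all dyadic times, so that one $\mu$ serves all $v$. Let $c_\alpha=2^{-\alpha}(1-2^{-\alpha})$ and
$$\mu=c_\alpha\sum_{j\ge0}2^{-\alpha j}\mathbf u^{(2^j)}+(1-2^{-\alpha})\delta_e .$$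
This is a symmetric probability measure, since $c_\alpha\sum_j2^{-\alpha j}=2^{-\alpha}$. As $\mathbf u^{(n)}$ lives on $|x|\le n$: for $s<1$, $\mu(|x|>s)\le2^{-\alpha}\le(1+s)^{-\alpha}$. For $2^r\le s<2^{r+1}$ with $r\ge0$, only $j\ge r+1$ contribute, and $\mu(|x|>s)\le c_\alpha\sum_{j\ge r+1}2^{-\alpha j}=2^{-\alpha(r+2)}\le(1+s)^{-\alpha}$, because $1+s<2^{r+2}$. So $W(\rho_\alpha,\mu)\le1$.

**Step 2: one step of the walk loses energy.** Let $Pf=\frac1{|S^*|}\sum_{s\in S^*}f_s$, a self-adjoint operator with $\mathcal E_{\mathbf u^{(n)}}(f)=\langle(I-P^n)f,f\rangle$. Let $f\ge0$, $\|f\|=1$, $|\mathrm{supp}f|\le v$, and $g=P^kf$. The aim is to show that $\|Pg\|$ is smaller than $\|g\|$ by a definite factor as long as $\|g\|^2\ge\frac14$. The difficulty is that $g$ may have large support; we cut it at a level. We have $\|g\|_1=\|f\|_1\le\sqrt v$. Put $\beta=\|g\|^2/(4\|g\|_1)$. Then $|\{g>\beta\}|\le\|g\|_1/\beta=4\|g\|_1^2/\|g\|^2\le16v$. Since $(g-\beta)_+^2\ge g^2-2\beta g$, also $\|(g-\beta)_+\|^2\ge\|g\|^2-2\beta\|g\|_1=\frac12\|g\|^2$.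 Hence
$$\mathcal E_{\mathbf u}(g)\ge\mathcal E_{\mathbf u}((g-\beta)_+)\ge\tfrac12\Lambda_\Gamma(16v)\|g\|^2 .$$
Because $\mathbf u(e)=1/|S^*|$, $P=\frac1{|S^*|}I+(1-\frac1{|S^*|})P'$ with $\|P'\|\le1$, so $I+P\ge b_0:=2/|S^*|$. As $I-P\ge0$ and $I+P$ commute,
$$\|Pg\|^2=\|g\|^2-\langle(I-P)(I+P)g,g\rangle\le\big(1-\tfrac{b_0}2\Lambda_\Gamma(16v)\big)\|g\|^2 .$$

**Step 3: after time of order $1/\Lambda_\Gamma(16v)$ the walk has left.** Let $n_0=\lceil4/(b_0\Lambda_\Gamma(16v))\rceil$. If $\|P^{n_0}f\|>\frac12$, then $\|P^kf\|>\frac12$ for all $k\le n_0$, and Step 2 gives $\|P^{n_0}f\|^2\le e^{-b_0\Lambda_\Gamma(16v)n_0/2}\le e^{-2}<\frac14$, a contradiction. So $\|P^nf\|\le\frac12$ for $n\ge n_0$. Choose $j$ with $n_0\le2^j<2n_0$. Then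
$$\mathcal E_\mu(f)\ge c_\alpha2^{-\alpha j}\langle(I-P^{2^j})f,f\rangle\ge\tfrac{c_\alpha}2(2n_0)^{-\alpha}\ge c\,\Lambda_\Gamma(16v)^\alpha,$$
where we used $n_0\le5/(b_0\Lambda_\Gamma(16v))$, valid because $\Lambda_\Gamma\le\mathcal E_{\mathbf u}(\delta_e)\le1$ and $b_0\le1$. General $f$ reduces to $|f|$. $\square$

**Where the first approach stops.** The walk needs time $n\approx1/\Lambda$ to leave sets of size $v$, and all that we know about the support of $\mathbf u^{(n)}$ is the inclusion in $B(n)$. So (5) charges $n^{-\alpha}\approx\Lambda^\alpha$, not $n^{-\alpha/2}\approx\Lambda^{\alpha/2}$. On $\mathbb Z$ the loss can be repaired: the variance of $\mathbf u$ is $\frac23$, so by Chebyshev at least $\frac56$ of $\mathbf u^{(n)}$ lies in $B(2\sqrt n)$. In general nothing in $\Lambda_G$ allows such a repair, and Theorem A says that none exists.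

## 5. Linear displacement, plateaus, and a hidden factor

To see how the exponent could be smaller than expected, return to the only inequality in the upper bound that can be wasteful: (8) is quadratic in $|y|$. Suppose that a nonnegative unit vector $f$ with $|\mathrm{supp}f|\le v$ satisfies the *linear* bound $\|f_y-f\|^2\le C|y|/N$. Then by (3) and (7), $\Lambda_\mu(v)\le\mathcal E_\mu(f)\le C'\tau_\alpha(N)$ for all admissible $\mu$. If at the same time $\Lambda_G(v)\approx1/N$, this is $\Lambda_G(v)^{\min(1,\alpha)}$ up to a logarithm, much less than $\Lambda_G(v)^{\alpha/2}$.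

Normalized indicator functions of sets have linear displacement: $\|(1_U)_y-1_U\|^2=|Uy^{-1}\triangle U|\le|y|\max_s|Us^{-1}\triangle U|$. So we want sets whose boundary proportion is already the order of the profile. Intervals in $\mathbb Z$ are bad in this respect: the boundary proportion is about $1/v$, and the tent does much better, with $1/v^2$. A tent beats a set because it can fade out slowly near the boundary. We want a boundary near which nothing can fade.

Here is such a set. Let $E$ be a member of a family of expanders with $N$ elements and consider $\mathbb Z_2\wr E$ with $2^N N$ elements. The half $\{(\eta,z):\eta(1_E)=0\}$ is left only by switching the lamp at $z=1_E$, so its boundary proportion is $1/N$. The walk on $E$ mixes quickly, so every point of the half reaches the exit at about the same rate, and one can show (Lemma 2) that the spectral gap of $\mathbb Z_2\wr E$ itself is of order $1/N$. No function does better than the set, up to constants.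

The pair of groups is then built as follows.

1. A *finite block* $\Gamma$ with a long plateau: test functions with energy about $1/N$ exist on sets of size $e^{2|Q|}$, where $Q=\mathbb Z_2\wr E$, but energy much below $1/N$ requires size at least $e^{|Q|l'/10}$, where $l'\ge N^{1/2}$ is free (Section 8).
2. A group $L$ containing all blocks at widely separated scales (Section 9), and $G=L\wr\mathbb Z$. The profile of $L\wr\mathbb Z$ is $\log(\text{volume})\approx\varepsilon^{-1/2}\log(\text{volume in }L)$ (Section 7). Test functions on $G$ contain a tent of length $m$, whose displacement is quadratic, $(|y|/m)^2$. A tent with $m\approx N^{1/2}$ would be enough for energy $1/N$; the plateau has room for $m\ge cN$, and then the tent no longer matters and the linear part dominates (Section 10).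
3. A group $M$ whose cheap test functions are hidden behind those of $G$, so that $H=G\times M$ has $\Lambda_H\asymp\Lambda_G$, but with a measure on the ball of radius about $\kappa\approx N^{1/2}$ (up to logarithms) that has a spectral gap on sets of size $\exp(c\kappa V)$. By (5) this gives $\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}\ge c\kappa^{-\alpha}\approx N^{-\alpha/2}$ (Section 11).

## 6. Projections, quotients, entropy, and one expander estimate

For a finite subgroup $C$ of a group, let $P_Cf=\mathrm{avg}_{c\in C}f_c$ and let $\mathbf u_C$ be the uniform measure on $C$. $P_C$ is an orthogonal projection, and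
$$\|f-P_Cf\|^2=\|f\|^2-\langle P_Cf,f\rangle=\tfrac12\,\mathrm{avg}_{c\in C}\|f_c-f\|^2=\mathcal E_{\mathbf u_C}(f). \tag{10}$$
For $C=\{1,a\}$, for example, $f-P_Cf=\frac12(f-f_a)$. By (10), replacing $f$ by $|f|$ does not increase $\|f-P_Cf\|$.

**(F1) Quotients.** If $\pi:\Gamma\to\bar\Gamma$ is a surjective homomorphism, then $\lambda_{\Gamma,\mu}(U)\ge\lambda_{\bar\Gamma,\pi_*\mu}(\pi U)$.

*Proof.* Let $F(\bar x)=(\sum_{\pi(x)=\bar x}f(x)^2)^{1/2}$. Since $x\mapsto xy$ maps the fibre over $\bar x$ bijectively onto the fibre over $\bar x\pi(y)$, the triangle inequality in $\ell^2$ of the fibre gives $|F(\bar x\pi(y))-F(\bar x)|^2\le\sum_{\pi(x)=\bar x}|f(xy)-f(x)|^2$. Sum over $\bar x$ and over $y$ with weight $\mu(y)$; also $\|F\|=\|f\|$ and $\mathrm{supp}F\subset\pi U$. $\square$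

**(F2) Subgroups.** If $\mu$ is carried by a subgroup $L\le\Gamma$ and $U\subset\Gamma$ is finite, then $\lambda_{\Gamma,\mu}(U)\ge\Lambda_{L,\mu}(|U|)$. Consequently test functions on an overgroup $\Gamma$ give upper bounds on $\Lambda_{L,\mu}$.

*Proof.* Choose representatives $g$ of the cosets $gL$. The functions $l\mapsto f(gl)$ on $L$ have supports of size at most $|U|$, and $\mathcal E_\mu(f)$ and $\|f\|^2$ are the sums over $g$ of their energies and squared norms. $\square$

**(F3) Spread implies entropy.** If a probability vector gives mass at most $\frac12$ to every set of at most $M$ points ($M\ge1$ real), its entropy is at least $\frac12\log M$.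

*Proof.* Fewer than $M$ atoms exceed $1/M$, so they carry mass at most $\frac12$. The others carry mass at least $\frac12$, and each has $-\log p\ge\log M$. $\square$

We write $H(p)=-\sum p\log p$ and recall that $H(p)\le\log|\mathrm{supp}\,p|$, the chain rule, and that conditioning reduces entropy.

**(F5) Tensor products.** For nonnegative unit vectors, $\|\bigotimes\phi_x-\bigotimes\phi'_x\|^2\le\sum_x\|\phi_x-\phi'_x\|^2$.

*Proof.* Put $a_x=\frac12\|\phi_x-\phi'_x\|^2=1-\langle\phi_x,\phi'_x\rangle\in[0,1]$. The left side is $2(1-\prod(1-a_x))\le2\sum a_x$. $\square$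

**Følner functions.** For an infinite finitely generated amenable group $L$ with a fixed generating set let
$$\Phi_L(\varepsilon)=\min\{|U|:\lambda_{\mathbf u}(U)\le\varepsilon\}<\infty,\qquad V_L=\log\Phi_L ,$$
both non-increasing in $\varepsilon$. Since $\Lambda_L>0$, $\Phi_L(\varepsilon)\to\infty$ as $\varepsilon\to0$. If $|U|<\Phi_L(\varepsilon)$ then $\lambda_{\mathbf u}(U)>\varepsilon$. The infimum defining $\lambda_{\mathbf u}(U)$ is a minimum over a finite-dimensional sphere. For example, in $\mathbb Z$, Example 1 gives $V_{\mathbb Z}(\varepsilon)=\frac12\log(1/\varepsilon)+O(1)$.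

Conversely, if a finitely generated group $L$ has $\Lambda_L(v)\to0$, then $L$ is amenable: there are unit vectors $f\ge0$ with $\|f_s-f\|\to0$ for all generators $s$, and the densities $f^2$ satisfy $\|(f^2)_s-f^2\|_1\le2\|f_s-f\|\to0$, which is Reiter's condition.

**The expander estimate.** Let $a=\pm\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $b=\pm\begin{pmatrix}0&-1\\1&1\end{pmatrix}$, which generate $PSL_2(\mathbb Z)$. The matrices satisfy $X^2=-1$, respectively $X^2=X-1$ and hence $X^3=-1$; so $a^2=1$ and $b^3=1$. For a prime $p\ge5$ the images in $PSL_2(\mathbb F_p)$ are nontrivial, since the matrices are not scalar; so they have orders $2$ and $3$, and they generate $PSL_2(\mathbb F_p)$. Put $A=\langle a\rangle$, $B=\langle b\rangle$. If $g$ on $PSL_2(\mathbb F_p)$ is invariant under $A$ and $B$, it is constant. We need a quantitative version, uniform in $p$, and this is the one external input. Selberg's theorem gives property $(\tau)$ of $SL_2(\mathbb Z)$ with respect to congruence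 subgroups (Lubotzky, *Discrete Groups, Expanding Graphs and Invariant Measures*, Ch. 4): there is $\kappa_0>0$ such that for all primes $p\ge5$ and all mean-zero $g$ on $PSL_2(\mathbb F_p)$, $\max(\|g_a-g\|,\|g_b-g\|)\ge\kappa_0\|g\|$. The uniformity is the point: on $\mathbb Z/n$ with generator $1$ the mean-zero function $g(x)=\cos(2\pi x/n)$, $n\ge3$, has $\|g_1-g\|=2\sin(\pi/n)\|g\|$, which tends to zero relative to $\|g\|$.

By (10), $\|g-P_Ag\|^2=\frac14\|g_a-g\|^2$ and $\|g-P_Bg\|^2=\frac16(\|g_b-g\|^2+\|g_{b^{-1}}-g\|^2)=\frac13\|g_b-g\|^2$. Hence, with $\gamma=\kappa_0^2/8$, for all $p\ge5$ and $g\in\ell^2(PSL_2(\mathbb F_p))$,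
$$\|g-P_Ag\|^2+\|g-P_Bg\|^2\ge2\gamma\,\|g-\mathrm{mean}(g)\|^2. \tag{E}$$
The left side is at most $2\|g-\mathrm{mean}(g)\|^2$, so $\gamma\in(0,1]$.

## 7. The profile of $L\wr\mathbb Z$

Let $L$ be infinite and amenable, with finite symmetric generating set $S_L\ni e$, and $W=L\wr\mathbb Z$ with generating set $S_W=\{\sigma^{\pm1}\}\cup S_L$, where $\sigma$ is the shift of $\mathbb Z$ and $S_L$ is placed at site $0$. Thus right multiplication of $(h,j)$ by $s\in S_L$ multiplies $h(j)$ on the right by $s$.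

**Lemma 1.** With $C_0=25$ and some $c_0=c_0(|S_W|)\in(0,1)$:

1. $V_W(C_0\varepsilon)\le C_0\varepsilon^{-1/2}V_L(\varepsilon)$ if $\varepsilon\le1$ and $\Phi_L(\varepsilon)\ge2$. Moreover $W$ is amenable.
2. $V_W(c_0\varepsilon)\ge\frac1{20}\varepsilon^{-1/2}V_L(\varepsilon)$ if $\varepsilon\le1$ and $V_L(\varepsilon)\ge20$.
3. For every $R\ge1$ there is $D$ with $V_W(D\varepsilon)\le\frac1RV_W(\varepsilon)$ for all small $\varepsilon$.

Part 3 is the reason for using a wreath product with $\mathbb Z$: a constant factor in $V_W$ costs only a constant factor in $\varepsilon$.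

**Proof of part 1: a product test function.** Let $\phi\ge0$ be a unit vector on $L$ with $|\mathrm{supp}\,\phi|\le\Phi_L(\varepsilon)$ and $\mathcal E_{\mathbf u}(\phi)\le\varepsilon$. Put $n=\lceil\varepsilon^{-1/2}\rceil\le2\varepsilon^{-1/2}$ and
$$f(h,j)=\chi_n(j)\prod_{0\le x<n}\phi(h(x))\prod_{x\notin[0,n)}1_{h(x)=e}.$$
A letter $s\in S_L$ acts on one factor $\phi$ when $0\le j<n$, and $f$ vanishes for other $j$. So by (F4) $\sum_{s\in S_W}\|f_s-f\|^2\le(48n^{-2}+2|S_L|\varepsilon)\|f\|^2$, and dividing by $2|S_W|$, $\mathcal E_{\mathbf u}(f)\le25\varepsilon\|f\|^2$. The logarithm of the support size is at most $\log n+nV_L(\varepsilon)\le3nV_L(\varepsilon)\le6\varepsilon^{-1/2}V_L(\varepsilon)$, since $V_L(\varepsilon)\ge\log2$ and $\log n\le n\le2n\log2$. As $\varepsilon\to0$ this shows $\Lambda_W\to0$, so $W$ is amenable.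

**Proof of part 2.** Put $F_j=f(\cdot,j)$, a function of the lamps, and for a function $F$ of the lamps let
$$E_j(F)=\sum_{s\in S_L}\sum_h|F(h\text{ with }h(j)\text{ replaced by }h(j)s)-F(h)|^2 .$$
Since $2|S_W|\mathcal E_{\mathbf u}(f)=2\sum_j\|F_{j+1}-F_j\|^2+\sum_jE_j(F_j)$, the quantity $\mathcal E'(f)=\sum_j\|F_{j+1}-F_j\|^2+\sum_jE_j(F_j)$ is at most $2|S_W|\mathcal E_{\mathbf u}(f)$. Let $c_1=10^{-4}$ and $c_0=c_1/(2|S_W|)$. Let $f\ge0$ be supported in a finite set $U$, with $\|f\|=1$ and $\mathcal E_{\mathbf u}(f)\le c_0\varepsilon$; then $\mathcal E'(f)\le c_1\varepsilon$. Write $V=V_L(\varepsilon)$ and $m=\lfloor\varepsilon^{-1/2}\rfloor\ge\frac12\varepsilon^{-1/2}$. We show $\log|U|\ge\frac V{20\sqrt\varepsilon}$.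

**Step 1: a window of cursors on which $F_j$ is almost constant.** The purpose is to replace the different functions $F_j$ by a single one. Partition $\mathbb Z$ into intervals of length $m$. The masses add up to $1$ and the internal energies to at most $c_1\varepsilon$, so some interval $J$ has mass $mw:=\sum_{j\in J}\|F_j\|^2>0$ and internal energy
$$\sum_{j,j+1\in J}\|F_{j+1}-F_j\|^2+\sum_{j\in J}E_j(F_j)\le c_1\varepsilon mw .$$
By Cauchy–Schwarz, for $j,j'\in J$, $\|F_j-F_{j'}\|^2\le m\cdot c_1\varepsilon mw\le c_1w$. Pick $j_0\in J$ with $\|F_{j_0}\|^2\ge w$. Then $\|F_j-F_{j_0}\|\le\frac1{100}\|F_{j_0}\|$ and $\|F_j\|^2\ge0.98w$ for $j\in J$. For at least $m/2$ of the $j\in J$ ("good" $j$) we have $E_j(F_j)\le2c_1\varepsilon w\le3c_1\varepsilon\|F_j\|^2$.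

**Step 2: for good $j$, most slices of $F_j$ in the variable $h(j)$ are spread out.** Fix a good $j$. For fixed $(h(x))_{x\ne j}$ let $g$ be the slice of $F_j$, a function of $h(j)\in L$. Call $g\ne0$ concentrated if $\|g1_S\|^2\ge\frac14\|g\|^2$ for some $S$ with $|S|\le e^{V/2}$. Let $\beta=\|g\|e^{-(V-1)/2}$. Then $|\{g>\beta\}|\le e^{V-1}<\Phi_L(\varepsilon)$, so
$$\sum_{s\in S_L}\|g_s-g\|^2\ge2|S_L|\,\mathcal E_{\mathbf u}((g-\beta)_+)\ge2|S_L|\,\varepsilon\,\|(g-\beta)_+\|^2 .$$
If $g$ is concentrated, then, as $(g-\beta)_+1_S+\beta1_S\ge g1_S$ and $V\ge20$,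
$$\|(g-\beta)_+\|\ge\|g1_S\|-\beta|S|^{1/2}\ge\|g\|\big(\tfrac12-e^{1/2-V/4}\big)\ge\tfrac14\|g\| .$$
So a concentrated slice has $\sum_s\|g_s-g\|^2\ge\frac18|S_L|\varepsilon\|g\|^2$. Summing over slices, the concentrated slices have total mass at most $\frac8{|S_L|\varepsilon}E_j(F_j)\le24c_1\|F_j\|^2\le\frac1{100}\|F_j\|^2$.

**Step 3: transfer from $F_j$ to $F_{j_0}$.** Entropy must be computed for one law, so we pass from $q=F_j^2/\|F_j\|^2$ to $p=F_{j_0}^2/\|F_{j_0}\|^2$. The normalized vectors are at distance at most $2\|F_j-F_{j_0}\|/\|F_{j_0}\|\le\frac1{50}$, so $\|p-q\|_{\ell^1}\le\frac1{25}$ and $|p(Y)-q(Y)|\le\frac1{50}$ for every set $Y$. Call a $j$-slice bad if the conditional law of $p$ on it gives mass $>\frac12$ to some set of size at most $e^{V/2}$. Let $\beta_0$ be the $p$-mass of the bad slices, and $Y$ the union of these sets, one for each bad slice. Then $p(Y)\ge\beta_0/2$, so $q(Y)\ge\frac{\beta_0}2-\frac1{50}$. On the other hand, concentrated slices contribute at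 most $\frac1{100}$ to $q(Y)$, and every other bad slice contributes at most $\frac14$ of its $q$-mass, so $q(Y)\le\frac1{100}+\frac14(\beta_0+\frac1{50})$. Together, $\frac{\beta_0}4\le0.035$, so $\beta_0\le0.14$. By (F3) with $M=e^{V/2}$ on the slices that are not bad,
$$H_p(h(j)\mid h(x),x\ne j)\ge0.86\cdot\tfrac V4\ge\tfrac V5 .$$

**Step 4: add the entropies.** By the chain rule, and since conditioning reduces entropy,
$$\log|U|\ge H(p)\ge\sum_{j\text{ good}}H_p(h(j)\mid h(x),x\ne j)\ge\frac m2\cdot\frac V5\ge\frac V{20\sqrt\varepsilon} .$$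

**Proof of part 3: combine 1 and 2.** For $D\ge C_0/c_0$ and small $\varepsilon$, part 1 at $D\varepsilon/C_0\ge\varepsilon/c_0$ gives $V_W(D\varepsilon)\le C_0(D\varepsilon/C_0)^{-1/2}V_L(D\varepsilon/C_0)\le C_0^{3/2}D^{-1/2}\varepsilon^{-1/2}V_L(\varepsilon/c_0)$. Part 2 at $\varepsilon/c_0$ gives $V_W(\varepsilon)\ge\frac{c_0^{1/2}}{20}\varepsilon^{-1/2}V_L(\varepsilon/c_0)$. So $V_W(D\varepsilon)\le20C_0^{3/2}c_0^{-1/2}D^{-1/2}V_W(\varepsilon)$; take $D$ large. $\square$

## 8. A finite block with a plateau at energy $1/N$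

Let $E=PSL_2(\mathbb F_p)$ with $p\ge5$, $N=|E|$, and let $C_1\cong\mathbb Z_2$, $C_2\cong\mathbb Z_3$ be the subgroups generated by $a$, $b$. Let
$$Q=\mathbb Z_2\wr E=\{(\eta,z):\eta\in\mathbb Z_2^E,\ z\in E\},\qquad|Q|=2^NN,$$
and $C_3=\langle\delta\rangle\cong\mathbb Z_2$ with $\delta$ the switch placed at $1_E$, so that $(\eta,z)\delta=(\eta+\delta_z,z)$. Let $c=(\mathbf 1,1_E)\in Q$ (all ones), so $(\eta,z)c=(\eta+\mathbf 1,z)$.

Let $\Gamma'=PSL_2(\mathbb F_{p'})$ with $|\Gamma'|\ge160000$, $l'=\log|\Gamma'|$, with subgroups $A',B'$ generated by $a,b$. The block is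
$$\Gamma=\Gamma'\wr Q=\{(h,q):h\in\Gamma'^Q,\ q\in Q\}.$$
Besides $C_1,C_2,C_3\le Q$, let $C_4\cong\mathbb Z_2$ be $A'$ placed at site $1_Q$ and $C_5\cong\mathbb Z_3$ be $B'$ placed at site $c$. Right multiplication of $(h,q)$ by $C_4$ multiplies $h(q)$ by an element of $A'$, and by $C_5$ it multiplies $h(qc)$ by an element of $B'$.

These five subgroups generate $\Gamma$: $C_1,C_2$ generate $E$, and together with $\delta$ they generate $Q$; conjugating $C_5$ by an element of $Q$ moves $B'$ to site $1_Q$; $A',B'$ generate $\Gamma'$; and conjugation by $Q$ reaches all sites.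

The design: as long as the cursor $q$ stays in the half $\{\eta(1_E)=0\}$, the letters of $C_4$ act only in this half and the letters of $C_5$ only in the other half, so each lamp moves in a group of order $2$ or $3$. Once the cursor is spread over all of $Q$, each lamp feels both $A'$ and $B'$ and must spread over the huge group $\Gamma'$.

**Lemma 2.** For $g\in\ell^2(Q)$ of mean zero, $\sum_{j\le3}\|g-P_{C_j}g\|^2\ge\frac{c_Q}N\|g\|^2$ with $c_Q=\gamma/2$.

*Proof.* We diagonalize the lamps. Write $g(\eta,z)=\sum_{S\subset E}(-1)^{\sum_{x\in S}\eta(x)}g_S(z)$; then $\|g\|^2=2^N\sum_S\|g_S\|^2$. $P_{C_1},P_{C_2}$ act on each $g_S$ through right multiplication in $E$, and $P_{C_3}$ acts by $g_S\mapsto g_S1_{E\setminus S}$, since adding $\delta_z$ to $\eta$ changes the sign exactly when $z\in S$. So the left side is $2^N\sum_Se_S$ with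
$$e_S=\|g_S-P_{C_1}g_S\|^2+\|g_S-P_{C_2}g_S\|^2+\|g_S1_S\|^2 .$$
For $S=\emptyset$, $g_\emptyset$ has mean zero and $e_\emptyset\ge2\gamma\|g_\emptyset\|^2$ by (E). For $S\ne\emptyset$ write $g_S=\bar g+g^0$, mean plus mean-zero part. By (E), $e_S\ge2\gamma\|g^0\|^2+\|g_S1_S\|^2$. Since $\bar g$ is constant,
$$\tfrac1N\|\bar g\|^2\le\|\bar g1_S\|^2\le2\|g_S1_S\|^2+2\|g^0\|^2 ,$$
so $\|g_S\|^2=\|\bar g\|^2+\|g^0\|^2\le2N\|g_S1_S\|^2+3N\|g^0\|^2\le\frac{2N}\gamma e_S$, using $\gamma\le1$. $\square$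

**Lemma 3.** Let $\eta_0=\gamma/6400$. If $f\ne0$ on $\Gamma$ satisfies $\sum_{j\le5}\|f-P_{C_j}f\|^2\le\frac{\eta_0c_Q}N\|f\|^2$, then $|\mathrm{supp}f|\ge\exp(|Q|l'/10)$.

*Proof.* We may take $f\ge0$ and $\|f\|=1$.

**Step 1: the cursor is equidistributed.** This lets us replace $f$ by its average over $q$. Let $\bar f(h)=\mathrm{avg}_qf(h,q)$ and $F=|Q|^{1/2}\bar f$. Apply Lemma 2 to $q\mapsto f(h,q)-\bar f(h)$ and sum over $h$: $\sum_q\|f(\cdot,q)-\bar f\|^2\le\eta_0$. Hence $1-\eta_0\le\|F\|^2\le1$.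

**Step 2: $F$ is almost invariant under $\Gamma'$ at most sites.** For a site $x$ let $P^A_x,P^B_x,P_x$ be the averages in the variable $h(x)$ over right multiplication by $A',B',\Gamma'$. From $\sum_q\|(1-P^A_q)f(\cdot,q)\|^2=\|f-P_{C_4}f\|^2\le\eta_0$ and Step 1,
$$\frac1{|Q|}\sum_q\|(1-P^A_q)F\|^2=\sum_q\|(1-P^A_q)\bar f\|^2\le2\eta_0+2\eta_0=4\eta_0 .$$
The same holds for $B$, because $\|f-P_{C_5}f\|^2=\sum_q\|(1-P^B_{qc})f(\cdot,q)\|^2$ and $q\mapsto qc$ is a bijection of $Q$. By (E) in the variable $h(x)$, $\frac1{|Q|}\sum_x\|(1-P_x)F\|^2\le\frac1{2\gamma}\cdot8\eta_0=\frac{4\eta_0}\gamma$. So for at least half of the $x\in Q$, $\|(1-P_x)F\|^2\le\frac{8\eta_0}\gamma=\frac1{800}\le\frac1{400}\|F\|^2$.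

**Step 3: each such site carries entropy at least $l'/5$.** Fix such an $x$ and let $p=F^2/\|F\|^2$. Let $\beta_0$ be the $p$-mass of the $x$-slices on which some set of size at most $|\Gamma'|^{1/2}$ has conditional mass $>\frac12$, and $Y$ the union of these sets, one per slice. Since $P_xF$ is constant on $x$-slices, which have $|\Gamma'|$ points, $\|(P_xF)1_Y\|\le|\Gamma'|^{-1/4}\|F\|$. So
$$\sqrt{\beta_0/2}\,\|F\|\le\|F1_Y\|\le\big(|\Gamma'|^{-1/4}+\tfrac1{20}\big)\|F\|\le\tfrac1{10}\|F\| ,$$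
which gives $\beta_0\le\frac1{50}$. By (F3) with $M=|\Gamma'|^{1/2}$, $H_p(h(x)\mid\text{other lamps})\ge\frac{49}{50}\cdot\frac{l'}4\ge\frac{l'}5$. As in Step 4 of Lemma 1, $\log|\mathrm{supp}f|\ge\log|\mathrm{supp}F|\ge H(p)\ge\frac{|Q|}2\cdot\frac{l'}5$. $\square$

**Lemma 4.** Let $Q_0=\{(\eta,z)\in Q:\eta(1_E)=0\}$ and
$$U=\{(h,q)\in\Gamma:\ q\in Q_0,\ h(x)\in A'\ (x\in Q_0),\ h(x)\in B'\ (x\notin Q_0)\}.$$
Then $\log|U|\le2|Q|$, $U$ is invariant under right multiplication by $C_1,C_2,C_4,C_5$, and exactly a fraction $1/N$ of $U$ leaves $U$ under $\delta$.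

*Proof.* $C_1,C_2$ do not change $\eta$. $C_4$ acts at site $q\in Q_0$. $C_5$ acts at site $qc\notin Q_0$, because $c$ flips $\eta(1_E)$. The switch $\delta$ changes $\eta(z)$, so it leads out of $Q_0$ if and only if $z=1_E$, which is a fraction $1/N$. Finally $|U|=|Q_0|\,6^{|Q|/2}$ with $|Q_0|=|Q|/2$. $\square$

So $1_U$ has displacement of order $1/N$ on a set of size $e^{2|Q|}$, and much smaller energy requires $e^{|Q|l'/10}$, with $l'$ at our disposal.

## 9. The group $L$: all blocks at separated scales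

For $k\ge1$ let $\Delta=\Gamma\wr(\mathbb Z/5k)$, with shift $t$ and, for $1\le j\le5$, the subgroup $C_j$ *placed at site $(j-1)k$*. So a $C_j$-letter, applied when the cursor is at $x$, multiplies $h(x+(j-1)k)$. These generate $\Delta$: conjugation by powers of $t$ moves every $C_j$ to every site, and $C_1,\dots,C_5$ generate $\Gamma$.

The spacing hides the block from short words. For example, $C_1$ and $C_2$ do not commute in $\Gamma$, but the $C_1$- and $C_2$-letters of $\Delta$ commute, since they act at the different sites $x$ and $x+k$; to make them interact one needs $t^k$.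

**Definition of $L$.** Choose parameters inductively, with $N_0=1$, and write $\Gamma_i,Q_i,\Delta_i,\dots$:

* $k_i\ge10$ and $k_i>20N_{i-1}$;
* a prime $p_i\ge5$ so large that $N_i=|E_i|\ge e^{k_i}$, $N_i\ge60$ and $2^{N_i}\ge\sum_{l<i}\log|\Delta_l|$;
* a prime $p_i'\ge5$ so large that $l_i'=\log|\Gamma_i'|\ge N_i^{1/2}$ and $|\Gamma'_i|\ge160000$.

Only lower bounds are required, so this is possible. Note that $k_i\le\log N_i$ and that $k_i,N_i$ are strictly increasing. Let $L\le\prod_i\Delta_i$ be generated by the diagonal $t=(t_i)$ and the diagonal copies of $C_1,\dots,C_5$. Its generating set $S_L=\{e,t^{\pm1}\}\cup\bigcup_j(C_j\setminus1)$ has $10$ elements. Since $t_i$ has order $5k_i$, $t$ has infinite order and $L$ is infinite. The projections $L\to\Delta_i$ are surjective. Put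
$$V_i=\tfrac1{10}|Q_i|l_i',\qquad\varepsilon_i=\frac{c_*}{k_i^2N_i},\qquad c_*=\frac{\eta_0c_Q}{4050}<1.$$
We have $V_i\ge\frac{N_i}{10}2^{N_i}\ge2^{N_i}\ge2^{60}$. For $i\ge2$, $2^{N_i}\ge\log|\Delta_{i-1}|\ge5k_{i-1}|Q_{i-1}|l'_{i-1}=50k_{i-1}V_{i-1}$, so
$$V_i\ge2V_{i-1}. \tag{11}$$

**Local structure.** Let $\Delta_\infty=(C_1\times\dots\times C_5)\wr\mathbb Z$ with all $C_j$ placed at site $0$ and the corresponding generators. *A word of length $<k$ is trivial in $\Delta$ if and only if it is trivial in $\Delta_\infty$.* Indeed, follow the cursor in $\mathbb Z$: all letters are applied at positions in an interval of at most $k$ integers. If $x+(j-1)k\equiv x'+(j'-1)k$ mod $5k$ for two such positions, then $x-x'-(j'-j)k$ is a multiple of $5k$ of absolute value at most $(k-1)+4k<5k$, so it is $0$; then $x-x'$ is a multiple of $k$ with $|x-x'|\le k-1$, so $x=x'$ and $j=j'$. Hence each site of $\mathbb Z/5k$ receives letters from at most one pair $(j,x)$. The final cursor has absolute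 value $<k$. So triviality in $\Delta$ means that the final cursor is $0$ and that for every $(j,x)$ the product of the $C_j$-letters applied at $x$ is trivial, exactly as in $\Delta_\infty$.

Let $L^{>i}$ be the projection of $L$ to $\prod_{l>i}\Delta_l$. As $k_l\ge k_{i+1}$ for $l>i$, a word of length $<k_{i+1}$ is trivial in $L^{>i}$ if and only if it is trivial in $\Delta_\infty$. So if $2R+1<k_{i+1}$, evaluation of words gives a bijection
$$\theta:B_{\Delta_\infty}(R)\to B_{L^{>i}}(R),\qquad xs=x'\Leftrightarrow\theta(x)s=\theta(x') \tag{12}$$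
for $x,x'\in B_{\Delta_\infty}(R)$ and generators $s$.

**Lemma 5 (lower bound).** If $U\subset L$ is nonempty and $|U|<e^{V_i}$, then $\lambda_{\mathbf u}(U)>\varepsilon_i$. So, once $L$ is known to be amenable, $V_L(\varepsilon_i)\ge V_i$.

*Proof.* By (F1) for $L\to\Delta_i$ it suffices to consider $f\ne0$ on $\Delta_i$ with $|\mathrm{supp}f|<e^{V_i}$ and the image of $\mathbf u$, for which $\mathcal E_{\mathbf u}(f)=\frac1{20}\sum_{s\in S_L}\|f_s-f\|^2$. We compare with the five subgroups acting at the *same* site. An element of $C_j$ placed at site $0$ equals $t^{-(j-1)k_i}\cdot(\text{generator})\cdot t^{(j-1)k_i}$, a word of length at most $9k_i$. By (10) and (2), writing $C_j^0$ for $C_j$ placed at site $0$,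
$$\sum_{j\le5}\|f-P_{C_j^0}f\|^2\le5\cdot\tfrac12(9k_i)^2\cdot20\,\mathcal E_{\mathbf u}(f)=4050\,k_i^2\,\mathcal E_{\mathbf u}(f).$$
Now $C_1^0,\dots,C_5^0$ lie in the copy of $\Gamma_i$ at site $0$. On each left coset of this copy where $f\not\equiv0$, the support has fewer than $e^{V_i}=\exp(|Q_i|l_i'/10)$ points, so by Lemma 3 the corresponding sum exceeds $\frac{\eta_0c_Q}{N_i}$ times the squared norm. Summing, $\mathcal E_{\mathbf u}(f)>\varepsilon_i\|f\|^2$. The infimum defining $\lambda$ of the image of $U$ is a minimum, so it is $>\varepsilon_i$. $\square$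

**Lemma 6 (test functions with linear displacement).** Let $P_i=\prod_{l<i}\Delta_l\times\Delta_i\times L^{>i}\supset L$. There is a nonnegative unit vector $\Psi\in\ell^2(P_i)$ with $\log|\mathrm{supp}\Psi|\le17k_i|Q_i|$ and
$$\|\Psi_y-\Psi\|^2\le\frac{9\,|y|_L}{N_i}\qquad(y\in L).$$

*Proof.* $\Psi$ is a tensor product over the three parts of $P_i$.

**Step 1: in $\Delta_i$, an indicator function.** Let $\hat U=\{(h,x)\in\Delta_i:h(z)\in U_i\ \text{for all }z\in\mathbb Z/5k_i\}$ with $U_i$ from Lemma 4. Then $\log|\hat U|\le\log(5k_i)+10k_i|Q_i|\le15k_i|Q_i|$. The shift preserves $\hat U$, and every other generator multiplies one lamp by a letter of some $C_j$. By Lemma 4, $|\hat Us^{-1}\triangle\hat U|\le\frac2{N_i}|\hat U|$ for all generators, hence $\|(1_{\hat U})_y-1_{\hat U}\|^2=|\hat Uy^{-1}\triangle\hat U|\le\frac{2|y|}{N_i}|\hat U|$.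

**Step 2: in $L^{>i}$, a function with small support.** Here the blocks with $l>i$ must not cost anything, and we use that at this scale $L^{>i}$ looks like $\Delta_\infty$. Let $n=N_i$ and, on $\Delta_\infty$, $\phi_\infty(h,j)=\chi_n(j)1_{\mathrm{supp}\,h\subset[0,n)}$. Its support has $n72^n$ elements and lies in $B(7n)$: walk from $0$ to $n-1$, apply at most five letters at each site, and walk back to $j$. It is invariant under all $C_j$, as in Example 3, and $\|(\phi_\infty)_{t^{\pm1}}-\phi_\infty\|\le\frac{\sqrt{24}}n\|\phi_\infty\|$. As $2(7n+1)+1<20N_i<k_{i+1}$, we can transport $\phi_\infty$ by $\theta$ of (12), with $R=7n+1$, to a function $\phi$ on $L^{>i}$, extended by $0$. If $\phi(x)\ne0$ or $\phi(xs)\ne0$, then $x$ and $xs$ are both in $\theta(B_{\Delta_\infty}(7n+1))$, so $\|\phi_s-\phi\|=\|(\phi_\infty)_s-\phi_\infty\|$ for every generator $s$. By (2) and (3), with $\min(x,y)\le\sqrt{xy}$,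
$$\|\phi_y-\phi\|^2\le\min\big(2,\,24(|y|/N_i)^2\big)\|\phi\|^2\le\frac{7|y|}{N_i}\|\phi\|^2 .$$

**Step 3: combine.** Let $\Psi(g)$ be proportional to $1_{\hat U}(g_i)\phi(g_{>i})$, constant in the finitely many finite factors $g_{<i}$. By (F5), $\|\Psi_y-\Psi\|^2\le\frac{(2+7)|y|}{N_i}$. The logarithm of the support size is at most $\sum_{l<i}\log|\Delta_l|+15k_i|Q_i|+\log(N_i72^{N_i})\le|Q_i|+15k_i|Q_i|+|Q_i|\le17k_i|Q_i|$. $\square$

By (F2) for $L\le P_i$ and Lemma 6 with $\mu=\mathbf u$, $\Lambda_L(v)\to0$ as $v\to\infty$, so $L$ is amenable. Lemmas 5 and 6 together show the plateau: energy at most $\frac9{2N_i}$ is reached at log-volume $17k_i|Q_i|$, while energy $\varepsilon_i$, smaller only by a factor of order $k_i^2\le(\log N_i)^2$, requires log-volume $\frac1{10}|Q_i|l_i'$ with $l'_i\ge N_i^{1/2}$.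

## 10. Upper bounds on $G=L\wr\mathbb Z$ for all measures at once

Let $G=L\wr\mathbb Z$ with generating set $S_G=\{\sigma^{\pm1}\}\cup S_L$. It is infinite, finitely generated, and amenable by Lemma 1(1).

**Lemma 7.** Fix $\alpha\in(0,2)$, $K\ge1$. There is $C$ such that for all $i$, all $m\ge1$, all $v$ with $\log v\ge18mk_i|Q_i|$ and all symmetric $\mu$ on $G$ with $W(\rho_\alpha,\mu)\le K$: $\Lambda_{G,\mu}(v)\le C(m^{-\alpha}+\tau_\alpha(N_i))$. Also $\Lambda_G(v)\le C(m^{-2}+N_i^{-1})$ for such $v$.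

*Proof.* **Step 1: the test function.** It combines a tent for the cursor with $m$ copies of $\Psi$. Work in $P_i\wr\mathbb Z\supset G$, which is allowed by (F2). Let
$$\Theta(h)=\prod_{0\le x<m}\Psi(h(x))\prod_{x\notin[0,m)}1_{h(x)=e},\qquad f(h,j)=\chi(j)\Theta(h),\qquad\chi=\chi_m/\|\chi_m\| .$$
Then $\|f\|=1$ and $\log|\mathrm{supp}f|\le\log m+17mk_i|Q_i|\le18mk_i|Q_i|$.

**Step 2: its displacement.** We show that for $y\in G$,
$$\|f_y-f\|^2\le144\big[\min(1,(|y|/m)^2)+\min(1,|y|/N_i)\big]. \tag{13}$$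
Let $y=(\zeta,d)$ and $l=|y|_G$. Then $|d|\le l$, $\mathrm{supp}\,\zeta\subset[-l,l]$ and $\sum_x|\zeta(x)|_L\le l$. We have $f_y(h,j)=\chi(j+d)\Theta(h\cdot{}^j\zeta)$ with ${}^j\zeta(x)=\zeta(x-j)$. Since right multiplication by ${}^j\zeta$ preserves $\|\Theta\|=1$,
$$\|f_y-f\|^2\le2\|\chi(\cdot+d)-\chi\|^2+2\sum_j\chi(j)^2\|\Theta(\cdot\,{}^j\zeta)-\Theta\|^2 .$$
The first term is at most $48(l/m)^2$ by (F4). Let $l\le m$. The $j\in[0,m)$ with $[j-l,j+l]\not\subset[0,m)$ satisfy $j<l$ or $j\ge m-l$; by (3) and (F4) they contribute at most $2\cdot2\cdot24(l/m)^2=96(l/m)^2$. For the other $j\in[0,m)$, ${}^j\zeta$ is supported in $[0,m)$, and (F5) and Lemma 6 give $\|\Theta(\cdot\,{}^j\zeta)-\Theta\|^2\le\sum_x\|\Psi_{\zeta(x)}-\Psi\|^2\le9l/N_i$; they contribute at most $18l/N_i$. This proves (13) if $l\le m$ and $l\le N_i$. If $l>m$ or $l>N_i$, (13) follows from $\|f_y-f\|^2\le2$.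

**Step 3: integrate.** Sum (13) against $\frac12\mu$ and use (6) with $r=m$ and (7) with $N=N_i$. For $\mu=\mathbf u$, use $|y|\le1$. $\square$

## 11. The auxiliary group $M$: a gap at distance $\kappa_i$

Let $\kappa_i=\lceil\varepsilon_i^{-1/2}\rceil$. We have $\varepsilon_i^{-1/2}=c_*^{-1/2}k_iN_i^{1/2}\ge1$, and $\varepsilon_i^{-1/2}\ge2\varepsilon_{i-1}^{-1/2}$ because $k_i>20N_{i-1}\ge20k_{i-1}$ and $N_i\ge N_{i-1}$. Hence $\kappa_i$ is strictly increasing and $\kappa_i\le2\varepsilon_i^{-1/2}$.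

Let $E_i'=PSL_2(\mathbb F_{p_i''})$ with $p_i''\ge5$ and
$$\tfrac12V_i\le\log|E_i'|\le V_i. \tag{14}$$
Such a prime exists. Let $x=(e^{V_i}/4)^{1/3}$; Bertrand's postulate applied to $\lfloor x\rfloor$ gives a prime $p$ with $\lfloor x\rfloor<p\le2\lfloor x\rfloor$, so $x<p\le2x$. Then $|PSL_2(\mathbb F_p)|=\frac12p(p^2-1)$ lies between $\frac14p^3\ge\frac{x^3}4=\frac{e^{V_i}}{16}$ and $\frac12p^3\le4x^3=e^{V_i}$. Since $V_i\ge2^{60}$, $V_i-\log16\ge\frac12V_i$ and $p\ge5$.

Let $A\cong\mathbb Z_2$, $B\cong\mathbb Z_3$ be the subgroups of $E_i'$ generated by $a,b$. In $E_i'\wr\mathbb Z$ place $A$ at site $0$ and $B$ at site $\kappa_i$. Let $M\le\prod_i(E'_i\wr\mathbb Z)$ be generated by the diagonal shift $t$ and the diagonal copies of $A,B$, with $S_M=\{e,t^{\pm1}\}\cup(A\setminus1)\cup(B\setminus1)$. The cursor $j(g)\in\mathbb Z$ is common to all factors, and $M$ is infinite. For example, an $A$-letter applied at cursor $\kappa_i$ and a $B$-letter applied at cursor $0$ meet at site $\kappa_i$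 in the $i$-th factor and do not commute there, while in every other factor they act at different sites.

**Lemma 8.** $M$ is amenable, and for $n\ge1$, $V_M(24n^{-2})\le3n\big(1+\sum_{\kappa_i<n}\log|E_i'|\big)$.

*Proof.* **Step 1: a tent over confined words.** Let $T_n$ be the set of elements represented by words all of whose prefixes, including the empty one and the whole word, have cursor in $[0,n)$, and $T_n^j=\{g\in T_n:j(g)=j\}$. $T_n$ is invariant under right multiplication by $A,B$. For $0\le j<n-1$ and $j(g)=j$ we have $g\in T_n\Leftrightarrow gt\in T_n$ (append $t$ or $t^{-1}$), so $g\mapsto gt$ is a bijection $T_n^j\to T_n^{j+1}$, and all $|T^j_n|$, $0\le j<n$, equal a common number $T$, finite by Step 2. Let $f(g)=\chi_n(j(g))1_{T_n}(g)$, which is invariant under $A,B$. In $\|f_t-f\|^2=\sum_g|f(gt)-f(g)|^2$, the $g$ with $j(g)=j\in[0,n-2]$ contribute $T|\chi_n(j+1)-\chi_n(j)|^2$; those with $j(g)=n-1$ contribute $T\chi_n(n-1)^2$, as $gt\notin T_n$; those with $j(g)=-1$ contribute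 $T\chi_n(0)^2$, as $g\notin T_n$; all others contribute $0$. So $\|f_t-f\|^2=T\|\chi_n(\cdot+1)-\chi_n\|^2\le24n^{-2}\|f\|^2$, and $\|f_{t^{-1}}-f\|=\|f_t-f\|$. Hence $\mathcal E_{\mathbf u}(f)\le24n^{-2}\|f\|^2$.

**Step 2: count $T_n$.** An element of $T_n$ is determined by its cursor, by its lamps in the factors with $\kappa_i<n$, which are supported in $[0,n)\cup[\kappa_i,\kappa_i+n)\subset[0,2n)$, and by the products $a(x)\in A$, $b(x)\in B$ of the letters applied at cursor $x\in[0,n)$. The latter determine the lamps in all factors with $\kappa_i\ge n$, since then $[0,n)\cap[\kappa_i,\kappa_i+n)=\emptyset$. So $|T_n|\le n6^n\prod_{\kappa_i<n}|E_i'|^{2n}$, and $\log n+n\log6\le3n$. This gives the bound, and $\Lambda_M\to0$, so $M$ is amenable. $\square$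

**Lemma 9.** For every $\alpha\in(0,2)$ there is $c>0$ such that for every $i$ there is a symmetric $\mu$ on $M$ with $W(\rho_\alpha,\mu)\le1$ and $\Lambda_{M,\mu}(v)\ge c\,\kappa_i^{-\alpha}$ for all $1\le v\le\frac12|E_i'|^{\kappa_i}$.

*Proof.* Let $\kappa=\kappa_i$ and $I=[\kappa,2\kappa)\cap\mathbb Z$.

**Step 1: two finite subgroups in a ball of radius $5\kappa$.** They will generate $E_i'^I$ in the $i$-th factor. For $\mathbf a\in A^I$ let $\tilde{\mathbf a}\in M$ be "walk through $I$, applying $\mathbf a(x)$ at cursor $x\in I$, and return to $0$"; its length is at most $5\kappa$. For $\mathbf b\in B^I$ let $\tilde{\mathbf b}$ be "for $0\le x<\kappa$ apply $\mathbf b(x+\kappa)$ at cursor $x$, and return to $0$"; its length is at most $3\kappa$. In every factor these are lamp configurations with final cursor $0$, depending homomorphically on $\mathbf a$, respectively $\mathbf b$. So they form finite subgroups $\tilde A\cong A^I$, $\tilde B\cong B^I$ of $M$, and in the $i$-th factor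 they map isomorphically onto $A^I,B^I\le R:=E_i'^I$, lamps on $I$. Let $\omega=\frac12(\mathbf u_{\tilde A}+\mathbf u_{\tilde B})$, $q=(1+5\kappa)^{-\alpha}$ and $\mu=(1-q)\delta_e+q\omega$. By (5), $W(\rho_\alpha,\mu)\le1$.

**Step 2: reduction to $R$.** Let $\pi$ be the projection of $M$ onto its image in the $i$-th factor. The image contains $A^I$ and $B^I$, hence the group $R$ that they generate, and $\bar\omega=\pi_*\omega$ is carried by $R$. By (F1) and (F2), $\Lambda_{M,\mu}(v)\ge q\,\Lambda_{R,\bar\omega}(v)$. By (10), $\mathcal E_{\bar\omega}(f)=\frac12(\|f-P_{A^I}f\|^2+\|f-P_{B^I}f\|^2)$ on $\ell^2(R)$.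

**Step 3: a gap on $R$ that does not depend on $|I|$.** On the space $\ell^2_0(E'_i)$ of mean-zero functions, (E) applied to a unit vector $g=P_Bg$ gives $\|P_Ag\|^2\le1-2\gamma$. So $\|P_AP_B\|\le\vartheta:=\sqrt{\max(0,1-2\gamma)}<1$ there. Now $P_{A^I}P_{B^I}=(P_AP_B)^{\otimes I}$, and $\ell^2(R)=(\mathbb R1\oplus\ell^2_0(E_i'))^{\otimes I}$ decomposes orthogonally into invariant pieces; on each piece other than the constants at least one tensor factor is $\ell_0^2(E_i')$. So the norm of $P_{A^I}P_{B^I}$ on the orthogonal complement of the constants is at most $\vartheta$. Let $P,P'$ be the restrictions of $P_{A^I},P_{B^I}$ to this complement, and $s=\|Pf\|^2+\|P'f\|^2=\langle f,Pf+P'f\rangle$. Since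
$$\|Pf+P'f\|^2=s+2\langle Pf,PP'(P'f)\rangle\le s+2\vartheta\|Pf\|\|P'f\|\le(1+\vartheta)s ,$$
we get $s\le\|f\|((1+\vartheta)s)^{1/2}$, so $s\le(1+\vartheta)\|f\|^2$ and $\|f-Pf\|^2+\|f-P'f\|^2=2\|f\|^2-s\ge(1-\vartheta)\|f\|^2$. Hence for every $f\in\ell^2(R)$, $\mathcal E_{\bar\omega}(f)\ge\frac{1-\vartheta}2\|f-\mathrm{mean}(f)\|^2$.

**Step 4: functions on at most half of $R$.** If $|\mathrm{supp}f|\le|R|/2$, the constant $\mathrm{mean}(f)$ has squared norm $(\sum f)^2/|R|\le\frac12\|f\|^2$, so $\mathcal E_{\bar\omega}(f)\ge\frac{1-\vartheta}4\|f\|^2$. Finally $q\ge(6\kappa)^{-\alpha}$. $\square$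

## 12. The pair $G=L\wr\mathbb Z$ and $H=G\times M$

Let $H=G\times M$ with $S_H=S_G\times\{e\}\cup\{e\}\times S_M$. Both groups are infinite, finitely generated and amenable.

**Step 1: $\Lambda_H\ge c\Lambda_G$.** The projection $H\to G$ maps $\mathbf u_H$ to a measure with energy $\frac{|S_G|}{|S_H|}\mathcal E_{\mathbf u_G}$. By (F1), $\Lambda_H\ge\frac{|S_G|}{|S_H|}\Lambda_G$.

**Step 2: $M$ costs no more than $G$.** We compare $V_M$ with $V_G$. Let $n$ be so large that $V_L(n^{-2})\ge20$. If $\kappa_i<n$, then $n^{-2}<\kappa_i^{-2}\le\varepsilon_i$, so $V_L(n^{-2})\ge V_i$ by Lemma 5. By (14) and (11), $1+\sum_{\kappa_i<n}\log|E_i'|\le1+\sum_{\kappa_i<n}V_i\le3V_L(n^{-2})$. By Lemma 8 and Lemma 1(2),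
$$V_M(24n^{-2})\le9nV_L(n^{-2})\le180\,V_G(c_0n^{-2}).$$
For small $\varepsilon$ take $n=\lfloor(c_0/\varepsilon)^{1/2}\rfloor\ge\frac12(c_0/\varepsilon)^{1/2}$ and put $C_6=96/c_0$. Then $24n^{-2}\le C_6\varepsilon$ and $c_0n^{-2}\ge\varepsilon$, so $V_M(C_6\varepsilon)\le180V_G(\varepsilon)$.

**Step 3: $\Lambda_H\le C\Lambda_G$.** The factor $180$ is absorbed by the regularity of $V_G$. By Lemma 1(3) there is $D$ with $V_G(D\varepsilon)\le\frac1{360}V_G(\varepsilon)$ for small $\varepsilon$. Put $D'=C_6D$. Then for small $\varepsilon$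
$$V_G(D'\varepsilon)\le V_G(D\varepsilon)\le\tfrac12V_G(\varepsilon),\qquad V_M(D'\varepsilon)\le180V_G(D\varepsilon)\le\tfrac12V_G(\varepsilon),$$
so $\Phi_G(D'\varepsilon)\Phi_M(D'\varepsilon)\le\Phi_G(\varepsilon)$. For unit vectors,
$$\mathcal E_{\mathbf u_H}(f\otimes g)=\frac1{2|S_H|}\Big(\sum_{s\in S_G}\|f_s-f\|^2+\sum_{s\in S_M}\|g_s-g\|^2\Big)\le\mathcal E_{\mathbf u_G}(f)+\mathcal E_{\mathbf u_M}(g),$$
so testing with tensor products gives $\Phi_H(2D'\varepsilon)\le\Phi_G(\varepsilon)$. For large $v$ put $\varepsilon=2\Lambda_G(v)$, which is small because $G$ is amenable. Then $\Phi_G(\varepsilon)\le v$, so $\Lambda_H(v)\le4D'\Lambda_G(v)$. With Step 1, $\Lambda_G\asymp\Lambda_H$.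

For the separation, fix $K\ge1$ in the definition of the extremal profiles and let
$$v_i=\exp(\kappa_iV_i/100).$$
Below, $C,C',c,c'$ may depend on $\alpha,K$ but not on $i$.

**Step 4: $\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}(v_i)$ is large.** By (14), $\log(\frac12|E_i'|^{\kappa_i})\ge\frac12\kappa_iV_i-1>\log v_i$, so Lemma 9 applies at $v_i$. View its $\mu$ as a measure on $\{e\}\times M\le H$, where lengths do not increase. By (F2),
$$\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}(v_i)\ge c\,\kappa_i^{-\alpha}\ge c'(k_iN_i^{1/2})^{-\alpha}\ge c'N_i^{-\alpha/2}(\log N_i)^{-\alpha}, \tag{15}$$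
using $\kappa_i\le2c_*^{-1/2}k_iN_i^{1/2}$ and $k_i\le\log N_i$.

**Step 5: $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}(\sqrt{v_i})$ is small.** We use Lemma 7 with the longest tent that the volume permits, $m_i=\lfloor\kappa_il_i'/(36000k_i)\rfloor$. Then $18m_ik_i|Q_i|\le\frac{\kappa_i|Q_i|l'_i}{2000}=\frac{\kappa_iV_i}{200}=\log\sqrt{v_i}$. Since $\kappa_i/k_i\ge c_*^{-1/2}N_i^{1/2}$ and $l_i'\ge N_i^{1/2}$, we have $m_i\ge cN_i\ge1$ for large $i$. By Lemma 7, for large $i$,
$$\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}(\sqrt{v_i})\le C(m_i^{-\alpha}+\tau_\alpha(N_i))\le C'N_i^{-\min(1,\alpha)}(1+\log N_i). \tag{16}$$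

**Step 6: non-equivalence.** If $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}\simeq\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}$, then for some $c_3,c_4>0$ and large $i$, since $c_4v_i\ge\sqrt{v_i}$ and the profiles are non-increasing,
$$\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}(v_i)\le c_3\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}(c_4v_i)\le c_3\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}(\sqrt{v_i}).$$
By (15) and (16), $c'N_i^{-\alpha/2}(\log N_i)^{-\alpha}\le c_3C'N_i^{-\min(1,\alpha)}(1+\log N_i)$. For $\alpha\in(0,2)$ we have $\min(1,\alpha)>\alpha/2$, so this is false for large $i$. Hence $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}\not\simeq\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}$.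

**Step 7: $\Lambda_G(v_i)$ and $\Lambda_H(v_i)$ are $N_i^{-1+o(1)}$.** This is needed for the exponents. By Lemma 1(2) with Lemma 5, $\log\Phi_G(c_0\varepsilon_i)\ge\frac{V_i}{20\sqrt{\varepsilon_i}}$. Since $\log(16v_i)\le\frac{V_i}{50\sqrt{\varepsilon_i}}+\log16$ and $V_i\ge2^{60}$, we have $\Phi_G(c_0\varepsilon_i)>16v_i$. So
$$\Lambda_G(v_i)\ge\Lambda_G(16v_i)\ge c_0\varepsilon_i=\frac{c_0c_*}{k_i^2N_i}\ge N_i^{-1-o(1)} .$$
By Lemma 7, $\Lambda_G(v_i)\le C(m_i^{-2}+N_i^{-1})\le C'N_i^{-1}$. So $\Lambda_G(v_i)=N_i^{-1+o(1)}$, and $\Lambda_H(v_i)=N_i^{-1+o(1)}$ by $\Lambda_G\asymp\Lambda_H$.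

**Step 8: the exponents.** For $G$, the upper bound (16), with monotonicity, and the lower bound $c\Lambda_G(16v_i)^{\min(1,\alpha)}$ of Theorem B with Step 7 give $\widetilde{\boldsymbol\Lambda}_{G,\rho_\alpha}(v_i)=N_i^{-\min(1,\alpha)+o(1)}$. For $H$, the lower bound (15) and the upper bound $C\Lambda_H(v_i)^{\alpha/2}$ of Theorem B give $\widetilde{\boldsymbol\Lambda}_{H,\rho_\alpha}(v_i)=N_i^{-\alpha/2+o(1)}$. Dividing logarithms, with Step 7, gives the two limits. The sequence $v_i$ does not depend on $\alpha$. This proves Theorem A. $\blacksquare$
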